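\title{$S$-equivalent Seifert matrices that do not occur for a common knot}

\begin{abstract}
Any two Seifert matrices of one knot are $S$-equivalent. We show that the converse fails: the $S$-equivalent Seifert matrices $\left(\begin{smallmatrix}1&1\\0&38\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}2&1\\0&19\end{smallmatrix}\right)$ do not both come from Seifert surfaces of one knot. The obstruction applies to any two genus-one Seifert surfaces of a knot whose Seifert matrices have determinant $a\neq0$: their Seifert forms are related by a rational isometry that moves the homology lattice by at most $v_p(a)$ steps at each prime $p$. An ideal class of order $7$ in $\mathbb Q(\sqrt{-151})$ shows that the two matrices above are too far apart. We also give arbitrarily large families of $S$-equivalent matrices no two of which occur for a common knot, show that the bound is attained, and show that occurring for a common knot is not a transitive relation.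
\end{abstract}

\section{Introduction}

Let $K\subset S^3$ be an oriented knot. A \emph{Seifert surface} for $K$ is a compact connected oriented surface $F\subset S^3$ with $\partial F=K$ as oriented curves. For a curve $y$ on $F$ let $y^+$ and $y^-$ be its push-offs in the positive and negative normal directions. If $a_1,\dots,a_n$ is a basis of $H_1(F;\mathbb Z)$, the matrix of linking numbers $M=(\operatorname{lk}(a_i,a_j^+))_{i,j}$ is the \emph{Seifert matrix} of $F$ in this basis, and we say that $M$ \emph{occurs for} $K$. An integral square matrix occurs for some knot if and only if $\det(M-M^T)=1$; such matrices are called Seifert matrices.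

The matrix depends on the surface and on the basis. Two integral square matrices are \emph{$S$-equivalent} if they are connected by a finite sequence of the following operations and their inverses:
\begin{itemize}
\item[$\Lambda_1$:] $M\mapsto P^TMP$ with $P$ integral and unimodular;
\item[$\Lambda_2,\Lambda_3$:] for an integral column vector $\xi$, the enlargements
\[
M\mapsto \begin{pmatrix} M & \xi & 0\\ 0 & 0 & 1\\ 0 & 0 & 0\end{pmatrix}
\qquad\text{and}\qquad
M\mapsto \begin{pmatrix} M & 0 & 0\\ \xi^T & 0 & 0\\ 0 & 1 & 0\end{pmatrix}.
\]
\end{itemize}
By a theorem of Murasugi, any two matrices that occur for the same knot are $S$-equivalent. We answer the converse question, which we take from Liu and Wang \cite{LW}: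

\begin{quote}
\emph{If $M_1$ and $M_2$ are $S$-equivalent Seifert matrices, is there a single knot for which both $M_1$ and $M_2$ occur?}
\end{quote}

One might well guess yes. The operation $\Lambda_1$ is a change of basis on one surface. The enlargements are modeled on attaching a thin tube to the surface, which leaves the knot unchanged; the meridian of the tube bounds a disc on one side of the new surface, and this accounts for the zero row or column. The knot in the question is also free, so it can be built to suit the two matrices. The weak point is the inverse of an enlargement: a matrix may have the enlarged form although the surface has no tube to remove. The guess is in fact wrong, already for $2\times2$ matrices.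

\begin{theorem}\label{thm:main}
The Seifert matrices
\[
M_1=\begin{pmatrix}1&1\\0&38\end{pmatrix},\qquad M_2=\begin{pmatrix}2&1\\0&19\end{pmatrix}
\]
are $S$-equivalent, and there is no knot for which both occur.
\end{theorem}

The $S$-equivalence from $M_1$ to $M_2$ consists of three steps of one kind, each an enlargement followed by a reduction. For a single such step the guess is correct.

\begin{theorem}\label{thm:step}
Let $p\ge2$ and $A,C,u$ be integers with $p\mid u$. Then
\begin{equation}\label{eq:pair}
M=\begin{pmatrix}A&u\\u-1&p^2C\end{pmatrix}\qquad\text{and}\qquad M'=\begin{pmatrix}p^2A&u\\u-1&C\end{pmatrix}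
\end{equation}
occur for a common knot. Consequently $M_1$ and $M_2$ are joined by a chain of three pairs of matrices, each pair occurring for a common knot, and the relation ``occur for a common knot'' is not transitive.
\end{theorem}

Longer chains of the same steps give larger families.

\begin{theorem}\label{thm:family}
For every $N$ there are $N+1$ pairwise $S$-equivalent $2\times2$ Seifert matrices no two of which occur for a common knot.
\end{theorem}

\subsection*{The idea}
A $2\times2$ Seifert matrix comes from a surface of genus one, and we view it as a bilinear form on a lattice $L\cong\mathbb Z^2$ in a rational plane. The step \eqref{eq:pair} keeps the rational form and changes the lattice. Let $a=\det M\ne0$. For each prime $p\mid a$ the $p$-adic lattices that can carry the form make up a sequence indexed by $\mathbb Z$, so an isometry between two forms moves the lattice by an integer $n_p$, its \emph{shift} at $p$ (Section~\ref{sec:shift}). Along a chain of $S$-equivalences the shifts add up. For two genus-one surfaces of \emph{one} knot, however, there is an isometry with $|n_p|\le v_p(a)$, where $v_p$ is the $p$-adic valuation. This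 is Theorem~\ref{thm:bound}, the core of the paper. For disjoint surfaces it holds because linking numbers between curves on the two surfaces are integers (Section~\ref{sec:disjoint}). Intersecting surfaces are joined by a chain of surfaces in which neighbors are disjoint and along which one primitive homology class is handed on; that class keeps the shifts from adding up (Section~\ref{sec:intersect}). The isometry is not unique, so we need an invariant that sees all isometries at once. This is an ideal class in a quadratic order (Section~\ref{sec:ideals}), and it gives Theorems~\ref{thm:main} and~\ref{thm:family}. Section~\ref{sec:construct} constructs the knots for Theorem~\ref{thm:step} and shows that the bound is attained.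

Theorem~\ref{thm:bound} is a necessary condition. We do not claim that it is sufficient, and we do not classify the pairs of matrices, of size $2$ or larger, that occur for a common knot.

Everything is smooth, and corners are rounded tacitly. We put $v_p(0)=\infty$.

\section{An elementary $S$-equivalence}\label{sec:move}

\begin{lemma}\label{lem:move}
The matrices $M$ and $M'$ in \eqref{eq:pair} are $S$-equivalent.
\end{lemma}

\begin{proof}
Write $u=pw$. The second column of $M$ is $p$ times the integral vector $\xi=(w,pC)^T$; this is where $p\mid u$ is used. Enlarge $M$ by $\Lambda_2$ with this $\xi$: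
\[
N=\begin{pmatrix}A&u&w&0\\u-1&p^2C&pC&0\\0&0&0&1\\0&0&0&0\end{pmatrix}.
\]
The second column of $N$ is $p$ times the third, so $y=(0,-1,p,0)$ satisfies $Ny=0$. A $\Lambda_3$-enlargement has such a vector as its last basis vector, and we complete $y$ to a basis that exhibits $N$ as one. Write $\theta(\alpha,\beta)=\alpha^TN\beta$. From $y^TN=(1-u,-p^2C,-pC,p)$ we read off that the vectors
\[
g=(p,0,0,u-1),\qquad h=(0,0,1,C),\qquad x=(1,0,0,w)
\]
satisfy $\theta(y,g)=\theta(y,h)=0$ and $\theta(y,x)=1-u+pw=1$. The vectors $g,h,x,y$ form a basis of $\mathbb Z^4$: the coordinates $2,3$ of $g$ and $x$ vanish, their coordinates $1,4$ have determinant $pw-(u-1)=1$, and the coordinates $2,3$ of $h$ and $y$ have determinant $1$. Next,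
\[
Ng=(pA,\,p(u-1),\,u-1,\,0),\qquad Nh=(w,\,pC,\,C,\,0),\qquad Nx=(A,\,u-1,\,w,\,0),
\]
so the matrix of $\theta$ in the basis $g,h,x,y$ is
\[
\begin{pmatrix}p^2A&u&pA&0\\u-1&C&w&0\\pA&w&A&0\\0&0&1&0\end{pmatrix}.
\]
Replace $g,h,x$ by $g-pAy$, $h-wy$, $x-Ay$. On columns this changes nothing, because the last column is zero; on rows it clears the first three entries of the third column. The result is the $\Lambda_3$-enlargement of $M'$ with the vector $(pA,w)^T$.
\end{proof}

Three applications with $p=2$ and $u=10$ give a chain of $S$-equivalent matrices of determinant $38$: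
\begin{equation}\label{eq:chain}
\begin{pmatrix}1&10\\9&128\end{pmatrix},\quad\begin{pmatrix}4&10\\9&32\end{pmatrix},\quad\begin{pmatrix}16&10\\9&8\end{pmatrix},\quad\begin{pmatrix}64&10\\9&2\end{pmatrix}.
\end{equation}

\begin{corollary}\label{cor:ends}
The first matrix in \eqref{eq:chain} is related by $\Lambda_1$ to $M_1$ and the last to $M_2$. Hence $M_1$ and $M_2$ are $S$-equivalent.
\end{corollary}

\begin{proof}
Let $(e,f)$ be the standard basis. In the basis $(e,f-9e)$ the first matrix has the entries $1$, $10-9=1$, $9-9=0$ and $128-90-81+81=38$. In the basis $(f,-e+5f)$ the last matrix has the entries $2$, $-9+10=1$, $-10+10=0$ and $64-50-45+50=19$.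
\end{proof}

\section{Seifert lattices and shifts}\label{sec:shift}

\subsection*{The operator $z$}
We use two properties of linking numbers of disjoint $1$-cycles in $S^3$. First, $\operatorname{lk}(x,y)$ is symmetric and bilinear, and it depends only on the homology class of each cycle in the complement of the other. Second, if $y$ is the boundary of an oriented surface $S$, then $\operatorname{lk}(x,y)$ is, up to a universal sign, the algebraic intersection number of $x$ with $S$.

Let $F$ be a Seifert surface of genus one, $L_F=H_1(F;\mathbb Z)\cong\mathbb Z^2$ and $\theta(x,y)=\operatorname{lk}(x,y^+)$. Moving both curves in the negative direction gives $\theta(y,x)=\operatorname{lk}(x,y^-)$. Hence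
\begin{equation}\label{eq:omega}
\omega(x,y):=\theta(x,y)-\theta(y,x)=\operatorname{lk}(x,y^+)-\operatorname{lk}(x,y^-).
\end{equation}
Since $y^+-y^-$ bounds the thin annulus normal to $F$ along $y$, the form $\omega$ is the intersection form of $F$, up to a sign that does not depend on $F$. In particular $\omega$ is unimodular. This is the structure that we keep.

A \emph{Seifert lattice} is a group $L\cong\mathbb Z^2$ with an integral bilinear form $\theta$ such that $\omega(x,y)=\theta(x,y)-\theta(y,x)$ is unimodular. Put $V=L\otimes\mathbb Q$. A $2\times2$ Seifert matrix defines a Seifert lattice, and it occurs for $K$ exactly when this lattice is isomorphic to $(L_F,\theta)$ for a genus-one Seifert surface $F$ of $K$. As $\omega$ is unimodular, $\theta$ is encoded by an endomorphism $z$ of $L$: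
\begin{equation}\label{eq:z}
\theta(x,y)=\omega(zx,y),\qquad\text{and then}\qquad\theta(y,x)=\omega((z-1)x,y).
\end{equation}
Choose a basis $(e,f)$ with $\omega(e,f)=1$. Evaluating \eqref{eq:z} on the basis gives
\begin{equation}\label{eq:zmatrix}
M=\begin{pmatrix}A&u\\u-1&C\end{pmatrix},\qquad ze=ue-Af,\qquad zf=Ce+(1-u)f .
\end{equation}
So $z$ has trace $1$ and determinant $a:=AC-u(u-1)=\det M$, its characteristic polynomial is $T^2-T+a$, and $z-1$ has determinant $a$ as well. We call $a$ the \emph{determinant} of the lattice.

\begin{lemma}\label{lem:det}
All genus-one Seifert surfaces of a knot $K$ have the same determinant $a$. If $a\ne0$, then $K$ is not the unknot.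
\end{lemma}

\begin{proof}
The polynomial $\det(M-tM^T)$ is unchanged by $\Lambda_1$, and expanding along the last column and the last row shows that $\Lambda_2$ and $\Lambda_3$ multiply it by $t$. By Murasugi's theorem it is an invariant of $K$ up to powers of $t$, the Alexander polynomial. For $M$ as in \eqref{eq:zmatrix},
\[
\det(M-tM^T)=AC(1-t)^2-\bigl(u-t(u-1)\bigr)\bigl(u-1-tu\bigr)=a+(1-2a)t+at^2 .
\]
This is a power of $t$ if and only if $a=0$, and up to powers of $t$ it determines $a$. For the unknot, the disc gives the polynomial $1$.
\end{proof}

\subsection*{The lattices at a prime dividing $a$}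
From now on $a\ne0$, so $\theta$ is nondegenerate. Write $L_p=L\otimes\mathbb Z_p\subset V_p=V\otimes\mathbb Q_p$. Recall that two lattices in $V$ are equal if and only if their completions $L_p$ agree for all primes $p$, and that two lattices agree after completion at $p$ if and only if they agree after localization at $p$. If one $\omega$-unimodular $\mathbb Z_p$-lattice contains another, they are equal, because the determinants of $\omega$ on the two differ by the square of the index.

Let $p\mid a$. Modulo $p$ the polynomial $T^2-T+a$ has the simple roots $0$ and $1$, so by Hensel's lemma it has a root $\zeta\in p\mathbb Z_p$. The other root $1-\zeta$ is a unit, and $\zeta(1-\zeta)=a$ gives $v_p(\zeta)=v_p(a)$. Thus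
\[
V_p=V_p^0\oplus V_p^1,\qquad z=\zeta\ \text{ on the line }V_p^0,\qquad z=1-\zeta\ \text{ on the line }V_p^1;
\]
the superscript records the value of $z$ modulo $p$.

\begin{lemma}\label{lem:line}
Let $p\mid a$, and let $\Lambda\subset V_p$ be a $z$-stable $\omega$-unimodular $\mathbb Z_p$-lattice. Then $\Lambda=\Lambda^0\oplus\Lambda^1$ with $\Lambda^i=\Lambda\cap V_p^i$, and $\omega(\lambda^0,\lambda^1)$ is a unit for generators $\lambda^i$ of $\Lambda^i$. Every other such lattice is $\Lambda_n=p^n\Lambda^0\oplus p^{-n}\Lambda^1$ for a unique $n\in\mathbb Z$.
\end{lemma}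

\begin{proof}
The projection onto $V_p^0$ along $V_p^1$ is $(z-1+\zeta)/(2\zeta-1)$. Since $2\zeta-1$ is a unit, also for $p=2$, the projection preserves $\Lambda$, and $\Lambda$ splits. The alternating form $\omega$ has determinant $\omega(\lambda^0,\lambda^1)^2$ in the basis $\lambda^0,\lambda^1$, so unimodularity means that $\omega(\lambda^0,\lambda^1)$ is a unit. Another such lattice splits as $p^n\Lambda^0\oplus p^{n'}\Lambda^1$, and it is unimodular only if $n+n'=0$.
\end{proof}

An \emph{isometry} between Seifert lattices $L_1,L_2$ is a $\mathbb Q$-linear isomorphism $\Phi\colon V_1\to V_2$ that preserves $\theta$; it need not map $L_1$ to $L_2$. It preserves $\omega$, hence commutes with $z$. So the determinants agree, and $(\Phi L_1)_p$ is a $z$-stable unimodular lattice to which Lemma~\ref{lem:line} applies.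

\begin{definition}
For $p\mid a$ the \emph{shift} of $\Phi$ at $p$ is the integer $n_p(\Phi)$ with $(\Phi L_1)_p^0=p^{\,n_p(\Phi)}(L_2)_p^0$. The isometry $\Phi$ is \emph{regular} if $(\Phi L_1)_p=(L_2)_p$ for all primes $p\nmid a$.
\end{definition}

Shifts add: $n_p(\Psi\Phi)=n_p(\Psi)+n_p(\Phi)$ and $n_p(\Phi^{-1})=-n_p(\Phi)$. Composites and inverses of regular isometries are regular. A regular isometry with all shifts zero is an isomorphism $L_1\to L_2$.

\begin{example}\label{ex:step}
Let $M,M'$ be as in \eqref{eq:pair} with $p$ prime and $a=p^2AC-u(u-1)\neq0$; note that $p\mid a$. Let $(e,f)$ and $(g,h)$ be the bases of the lattices $L,L'$ of $M,M'$. The map $\Phi(e)=g/p$, $\Phi(f)=ph$ is an isometry, as one sees by comparing the four entries, and it identifies the completions at every prime other than $p$. We claim that $n=n_p(\Phi)$ is $-1$. Put $\Lambda=L'_p$. The intersection $\Lambda\cap(\Phi L)_p=\mathbb Z_pg+\mathbb Z_p\,ph$ has index $p$ in $\Lambda$, while $\Lambda\cap\Lambda_n$ has index $p^{|n|}$; so $|n|=1$. Write $g=g^0+g^1$. By \eqref{eq:zmatrix}, $zg=ug-p^2Ah\in p\Lambda$, and $z$ is a unit on $V_p^1$, so $g^1\in p\Lambda^1$.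 As $g\notin p\Lambda$, the component $g^0$ generates $\Lambda^0$. Finally $g/p\in\Lambda_n$ gives $g^0/p\in p^n\Lambda^0$, that is, $n\le-1$.
\end{example}

\begin{example}\label{ex:tau}
Let $\tau=z(z-1)^{-1}\colon V\to V$. A linear map of the plane multiplies $\omega$ by its determinant, and $\det\tau=a/a=1$. So $\tau$ preserves $\omega$; it commutes with $z$, hence preserves $\theta$. For $p\nmid a$ both $z$ and $z-1$ are automorphisms of $L_p$, so $\tau$ is regular. On $V_p^0$ it is multiplication by $\zeta/(\zeta-1)$, so $n_p(\tau)=v_p(a)$ for all $p\mid a$.
\end{example}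

We can now state the obstruction.

\begin{theorem}\label{thm:bound}
Let $F$ and $G$ be genus-one Seifert surfaces of the same knot, with determinant $a\neq0$. Then there is an isometry $\Phi\colon V_F\to V_G$ with $(\Phi L_F)_p=(L_G)_p$ for all primes $p\nmid a$ and $|n_p(\Phi)|\le v_p(a)$ for all primes $p\mid a$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
The bounds in Theorem~\ref{thm:bound} can be attained: the matrices
\[
\begin{pmatrix}38&20\\19&11\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}38&-19\\-20&11\end{pmatrix},
\]
of determinant $38$, occur for one knot, and every $\Phi$ as in Theorem~\ref{thm:bound} for them has $|n_2(\Phi)|=|n_{19}(\Phi)|=1$.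
\end{theorem}

The two examples show what Theorem~\ref{thm:bound} means for $M_1$ and $M_2$. Here $a=38$, and the theorem asks for $(n_2,n_{19})\in\{-1,0,1\}^2$. The chain \eqref{eq:chain} gives a regular isometry with shifts $(-3,0)$. Composing with powers of $\tau$ gives $(-2,1)$, $(-1,2)$ and so on, and these all miss the allowed square, because $n_2-n_{19}=-3$ does not change. It remains to control all the other regular isometries.

\section{Ideal classes}\label{sec:ideals}

In this section we assume Theorem~\ref{thm:bound} and deduce Theorems~\ref{thm:main} and~\ref{thm:family}. A Seifert lattice is a module over the ring $\mathbb Z[z]$. When this ring is an order in a quadratic field, the lattice is an ideal up to scaling, and a shift at $p$ multiplies it by a power of $\mathfrak p\bar{\mathfrak p}^{-1}$ with $\mathfrak p=(p,z)$. If $a=\pm p$ is a prime, then $p=\pm z(1-z)$ and $\mathfrak p=(z)$ is principal, so shifts do not change the ideal class. We therefore take two prime factors.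

Let $q$ be an odd prime, $a=2q$, $O=\mathbb Z[z]$ with $z^2-z+2q=0$, and $\bar z=1-z$. The discriminant $1-8q$ is negative, so $k=O\otimes\mathbb Q$ is an imaginary quadratic field, with norm
\begin{equation}\label{eq:norm}
N(x+yz)=x^2+xy+2qy^2,\qquad 4N(x+yz)=(2x+y)^2+(8q-1)y^2 .
\end{equation}
For $0\ne\lambda\in O$ the ideal $(\lambda)$ has index $N(\lambda)$ in $O$. A \emph{fractional ideal} is an $O$-stable lattice in $k$, and we write $I\sim J$ if $I=\lambda J$ with $\lambda\in k^\times$. We shall not need $O$ to be a maximal order. Put
\[
\mathfrak p=(2,z),\qquad \bar{\mathfrak p}=(2,\bar z),\qquad \mathfrak q=(q,z),\qquad \bar{\mathfrak q}=(q,\bar z).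
\]
From $z\bar z=2q$, $z+\bar z=1$ and $\gcd(2,q)=1$ we get
\[
\mathfrak p\bar{\mathfrak p}=(4,2z,2\bar z,2q)=(2),\qquad \mathfrak q\bar{\mathfrak q}=(q^2,qz,q\bar z,2q)=(q),\qquad \mathfrak p\mathfrak q=(2q,2z,qz,z^2)=(z).
\]
So the four ideals are invertible, with $\mathfrak p^{-1}=\frac12\bar{\mathfrak p}$ and so on, and
\begin{equation}\label{eq:classes}
\bar{\mathfrak p}\sim\mathfrak q\sim\mathfrak p^{-1},\qquad \bar{\mathfrak q}\sim\mathfrak p .
\end{equation}
For $\ell\in\{2,q\}$ let $\zeta\in \ell\mathbb Z_\ell$ be the root of $T^2-T+2q$. As the two roots differ by a unit, $z\mapsto(\zeta,1-\zeta)$ is an isomorphism $O_\ell\cong\mathbb Z_\ell\times\mathbb Z_\ell$. At $2$ it takes $\mathfrak p$ to $2\mathbb Z_2\times\mathbb Z_2$ and $\bar{\mathfrak p}$ to $\mathbb Z_2\times2\mathbb Z_2$, while $\mathfrak p_\ell=\bar{\mathfrak p}_\ell=O_\ell$ for all primes $\ell\neq2$. The same holds for $\mathfrak q,\bar{\mathfrak q}$ with $q$ in place of $2$. In particular $\mathfrak p^\kappa$ has index $2^\kappa$ in $O$ for $\kappa\geq0$.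

Let $L$ be a Seifert lattice of determinant $2q$ with matrix \eqref{eq:zmatrix}. Then $A\ne0$, for otherwise $a=-u(u-1)\le0$. The space $V$ is one-dimensional over $k$, and $Af=(u-z)e$. The $k$-linear isomorphism $V\to k$ with $e\mapsto A$ therefore takes $L$ to the ideal
\begin{equation}\label{eq:ideal}
I(M)=A\mathbb Z+(u-z)\mathbb Z\subset O,\qquad\text{of index }|A|.
\end{equation}

\begin{lemma}\label{lem:class}
Let $\Phi\colon V_1\to V_2$ be a regular isometry between Seifert lattices of determinant $2q$, with ideals $I_1,I_2$. Then $I_1\sim\mathfrak p^{2m}I_2$ with $m=n_2(\Phi)-n_q(\Phi)$. If the two lattices come from Seifert surfaces of one knot, this holds for some $m$ with $|m|\le2$.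
\end{lemma}

\begin{proof}
Identify $V_1$ and $V_2$ with $k$ as above. Then $\Phi$ is $k$-linear, hence multiplication by some $\lambda\in k^\times$. Put $i=n_2(\Phi)$, $j=n_q(\Phi)$ and $J=(\mathfrak p\bar{\mathfrak p}^{-1})^i(\mathfrak q\bar{\mathfrak q}^{-1})^jI_2$. At $2$, multiplication by $\mathfrak p\bar{\mathfrak p}^{-1}$, which completes to $2\mathbb Z_2\times2^{-1}\mathbb Z_2$, takes $\Lambda^0\oplus\Lambda^1$ to $2\Lambda^0\oplus2^{-1}\Lambda^1$, and multiplication by $\mathfrak q\bar{\mathfrak q}^{-1}$ does nothing. So $J$ and $\lambda I_1$ agree at $2$ by Lemma~\ref{lem:line}. At $q$ the roles of the two factors are exchanged, and at all other primes both lattices agree with $I_2$ because $\Phi$ is regular. Hence $\lambda I_1=J$, and $J\sim\mathfrak p^{2i-2j}I_2$ by \eqref{eq:classes}. For surfaces of one knot, Theorem~\ref{thm:bound} gives $\Phi$ with $|i|,|j|\le1$.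
\end{proof}

\begin{lemma}\label{lem:order}
\begin{itemize}
\item[(i)] An ideal of $O$ of index $2^\kappa$ that contains $u-z$ for an even integer $u$ equals $\mathfrak p^\kappa$.
\item[(ii)] If $\kappa\ge1$ and $\mathfrak p^\kappa\sim O$, then $2^{\kappa+2}=X^2+(8q-1)y^2$ with integers $X$ and $y\neq0$.
\item[(iii)] For $q=19$ and $\kappa\in\mathbb Z$ we have $\mathfrak p^\kappa\sim O$ if and only if $7\mid\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) At odd primes the ideal completes to $O_\ell$. At $2$ it completes to $2^\alpha\mathbb Z_2\times2^\beta\mathbb Z_2$ with $\alpha+\beta=\kappa$, and it contains $(u-\zeta,\,u-1+\zeta)$, whose second entry is a unit. So $\beta=0$.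

(ii) Let $\mathfrak p^\kappa=(x+yz)$; the generator lies in $O$ and has norm $2^\kappa$. By \eqref{eq:norm} it remains to exclude $y=0$. In that case the completion $2^\kappa\mathbb Z_2\times\mathbb Z_2$ would equal $x\mathbb Z_2\times x\mathbb Z_2$, which is impossible for $\kappa\geq1$.

(iii) The integers $\kappa$ with $\mathfrak p^\kappa\sim O$ form a subgroup of $\mathbb Z$. Here $8q-1=151$. For $1\le\kappa\le5$ we have $2^{\kappa+2}\le128<151$, so (ii) excludes $\kappa$. For $\kappa=6$ we have $256<4\cdot151$, and $256-151=105$ is not a square. For $\kappa=7$ the element $10-z$ has norm $100-10+38=128$, so $(10-z)=\mathfrak p^7$ by (i).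
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The matrices are $S$-equivalent by Corollary~\ref{cor:ends}. Take $q=19$. By \eqref{eq:ideal}, $I(M_1)=\mathbb Z+\bar z\mathbb Z=O$, and $I(M_2)=2\mathbb Z+\bar z\mathbb Z$ lies in $\bar{\mathfrak p}$ and has the same index $2$, so $I(M_2)=\bar{\mathfrak p}\sim\mathfrak p^{-1}$. If both matrices occurred for one knot, Lemma~\ref{lem:class} would give $O\sim\mathfrak p^{2m-1}$ with $|m|\le2$. But $2m-1\in\{-5,-3,-1,1,3\}$ is not divisible by $7$.
\end{proof}

The proof shows that every regular isometry between the two lattices has $n_2-n_{19}\equiv4\pmod 7$, in agreement with the value $-3$ found from the chain \eqref{eq:chain}. The order $7$ serves in two ways: it is odd, so the even powers $\mathfrak p^{2m}$ reach the class of $\mathfrak p$, and it is large enough that they do not reach it with $|m|\le2$.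

\begin{remark}
Ignoring the orientation of the knot does not help. Suppose that $F$ and $G$, with matrices $M_1$ and $M_2$, bound $K$ and $-K$. Then $-G$ bounds $K$ and has the matrix $M_2^T$, which becomes $\left(\begin{smallmatrix}19&1\\0&2\end{smallmatrix}\right)$ when the basis vectors are exchanged. Its ideal is $19\mathbb Z+\bar z\mathbb Z=\bar{\mathfrak q}\sim\mathfrak p$, and $O\sim\mathfrak p^{2m+1}$ with $|m|\le2$ is again impossible.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Let $N\ge1$. We make the order of $\mathfrak p$ large and take every third matrix of a long chain. Let $q$ be an odd prime with $8q-1>2^{6N+6}$. Let $u$ be an integer congruent modulo $4^{3N}$ to the root $\zeta\in2\mathbb Z_2$. Then $u$ is even and $u(u-1)+2q=4^{3N}C$ with $C\in\mathbb Z$. The matrices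
\[
M^{(i)}=\begin{pmatrix}4^i&u\\u-1&4^{3N-i}C\end{pmatrix},\qquad 0\le i\le3N,
\]
have determinant $2q$ and are $S$-equivalent by Lemma~\ref{lem:move} with $p=2$. By \eqref{eq:ideal} and Lemma~\ref{lem:order}(i), $I(M^{(i)})=\mathfrak p^{2i}$. Suppose that $M^{(3r)}$ and $M^{(3s)}$ with $0\le s<r\le N$ occur for one knot. By Lemma~\ref{lem:class}, $\mathfrak p^\kappa\sim O$ for $\kappa=6(r-s)-2m$ with $|m|\le2$, so $2\le\kappa\le6N+4$. Then $2^{\kappa+2}\le2^{6N+6}<8q-1$ contradicts Lemma~\ref{lem:order}(ii). The matrices $M^{(3r)}$, $0\le r\le N$, are as required.
\end{proof}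

\section{Disjoint surfaces}\label{sec:disjoint}

We turn to the proof of Theorem~\ref{thm:bound}. Fix a knot $K$ whose genus-one Seifert surfaces have determinant $a\ne0$. Let $N(K)$ be a tubular neighborhood of $K$ and $E=S^3\setminus\operatorname{int}N(K)$. A \emph{longitude} is a simple closed curve on $\partial E$ that is isotopic to $K$ in $N(K)$ and null-homologous in $E$; any two longitudes are isotopic in $\partial E$. A \emph{$K$-surface} is a compact connected oriented surface of genus one, properly embedded in $E$, whose boundary is one longitude, oriented parallel to $K$. Cutting off a collar of $K$, or adding one, identifies genus-one Seifert surfaces up to isotopy with $K$-surfaces and does not change Seifert forms. Working in $E$ lets us speak of disjoint surfaces.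

Two disjoint $K$-surfaces together cut $S^3$ into two regions. Each region has first homology of rank $2$, rationally generated by curves from either surface, so each region identifies $V_F$ with $V_G$.

\begin{proposition}\label{prop:disjoint}
Let $F,G$ be disjoint $K$-surfaces. There are regular isometries $\varphi,\varphi'\colon V_F\to V_G$ such that
\begin{itemize}
\item[(i)] $-v_p(a)\le n_p(\varphi)\le0\le n_p(\varphi')\le v_p(a)$ for all primes $p\mid a$;
\item[(ii)] if oriented simple closed curves $x\subset\operatorname{int}F$ and $w\subset\operatorname{int}G$ cobound an annulus in $E$ whose interior is disjoint from $F\cup G$ and through which they are homologous, then $\varphi[x]=[w]$ or $\varphi'[x]=[w]$.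
\end{itemize}
\end{proposition}

\begin{proof}
Extend $F$ and $G$ by radial collars in $N(K)$, so that $F\cap G=K$. Then $\Sigma=F\cup G$ is a closed connected surface of genus $2$, oriented as $F\cup(-G)$, and it cuts $S^3$ into two regions $U_1,U_2$. Let $U_1$ be the region into which the positive normal of $F$ points. The positive normal of $-G$ then points into $U_1$ too, so that of $G$ points into $U_2$. Let $f_i\colon L_F\to H_1(U_i)$ and $g_i\colon L_G\to H_1(U_i)$ be given by pushing curves into $U_i$, and let $\lambda\colon H_1(U_2)\times H_1(U_1)\to\mathbb Z$ be the linking number. Pushing the first argument to the negative side and the second to the positive side gives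
\begin{equation}\label{eq:thetalambda}
\theta_F(x,y)=\lambda(f_2x,f_1y),\qquad\theta_G(w,w')=\lambda(g_2w',g_1w).
\end{equation}
Classes $x\in L_F$ and $w\in L_G$ are represented by disjoint cycles in the interiors of $F$ and $G$. These can be pushed to opposite sides of $\Sigma$ in two ways, so
\begin{equation}\label{eq:cross}
\operatorname{lk}(x,w)=\lambda(f_2x,g_1w)=\lambda(g_2w,f_1x).
\end{equation}
We extend all maps and pairings over $\mathbb Q$.

Since $a\ne0$, the forms $\theta_F,\theta_G$ are nondegenerate, and \eqref{eq:thetalambda} shows that $f_1,f_2,g_1,g_2$ are injective over $\mathbb Q$. By Mayer--Vietoris, $H_1(U_1)\oplus H_1(U_2)\cong H_1(\Sigma)\cong\mathbb Z^4$. Each summand has rank at least $2$, hence exactly $2$, and the four maps are isomorphisms over $\mathbb Q$. Put $\varphi=g_1^{-1}f_1$ and $\varphi'=g_2^{-1}f_2$. By \eqref{eq:thetalambda} and \eqref{eq:cross},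
\begin{equation}\label{eq:key}
\begin{aligned}
\theta_G(\varphi x,w)&=\lambda(g_2w,f_1x)=\operatorname{lk}(x,w),\\
\theta_G(w,\varphi' x)&=\lambda(f_2x,g_1w)=\operatorname{lk}(x,w).
\end{aligned}
\end{equation}
For $w=\varphi y$ the two lines give $\theta_G(\varphi x,\varphi y)=\lambda(f_2x,g_1\varphi y)=\lambda(f_2x,f_1y)=\theta_F(x,y)$, so $\varphi$ is an isometry. By \eqref{eq:z}, the left sides of \eqref{eq:key} are $\omega_G(z\varphi x,w)$ and $\omega_G((z-1)\varphi'x,w)$. Hence $z\varphi=(z-1)\varphi'$, that is, $\varphi'=\tau\varphi$ with $\tau$ as in Example~\ref{ex:tau}.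

Now we use integrality. For $x\in L_F$ the number $\omega_G(z\varphi x,w)=\operatorname{lk}(x,w)$ is an integer for all $w\in L_G$, and $\omega_G$ is unimodular, so
\[
z\,\varphi(L_F)\subset L_G .
\]
If $p\nmid a$, then $z$ is an automorphism of $(\varphi L_F)_p$, so $(\varphi L_F)_p\subset(L_G)_p$, and these unimodular lattices are equal. Thus $\varphi$ is regular. If $p\mid a$, let $n=n_p(\varphi)$ and $\Lambda=(L_G)_p$. Then $z(\varphi L_F)_p=p^{\,n+v_p(a)}\Lambda^0\oplus p^{-n}\Lambda^1$ lies in $\Lambda$, so $-v_p(a)\le n\le0$. By Example~\ref{ex:tau}, $\varphi'=\tau\varphi$ is a regular isometry with $n_p(\varphi')=n+v_p(a)$. This proves (i).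

In (ii) the interior of the annulus is connected and disjoint from $\Sigma$, so it lies in one region $U_i$, and $f_i[x]=g_i[w]$.
\end{proof}

\section{Intersecting surfaces}\label{sec:intersect}

If $F$ and $G$ intersect, we shall construct $K$-surfaces $G=G_0,G_1,\dots,G_k,G_{k+1}=F$ in which neighbors are disjoint, and compose isometries from Proposition~\ref{prop:disjoint}. Adding up the bounds of the proposition gives a bound that grows with the number of steps, and this number is not under control. For $a=38$, the signs in part (i) give $|n_2-n_{19}|\le1$ for each step, so three steps leave room for the value $-3$, which Section~\ref{sec:ideals} does not exclude. More information has to be carried along the chain.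

\subsection*{A primitive vector}
A vector $v\in L$ is \emph{primitive} if it is not a proper multiple of an element of $L$; then $v\in L_p\setminus pL_p$ for every $p$. The following lemma says that in the sequence of lattices $\Lambda_n$ of Lemma~\ref{lem:line} a given vector is primitive in at most two, and it determines their distance.

\begin{lemma}\label{lem:primitive}
Let $\Phi\colon V_1\to V_2$ be an isometry of Seifert lattices of determinant $a\neq0$, and let $v\in L_1$ be primitive with $\Phi v$ a primitive element of $L_2$. Let $p\mid a$ and $s=v_p(\theta(v,v))\in[0,\infty]$. Then $n_p(\Phi)\in\{0,s,-s\}$ if $s<\infty$, and $n_p(\Phi)=0$ if $s=\infty$.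
\end{lemma}

\begin{proof}
Let $\Lambda=(L_2)_p$ with generators $\lambda^0,\lambda^1$ of $\Lambda^0,\Lambda^1$, and $n=n_p(\Phi)$, so that $(\Phi L_1)_p=\Lambda_n$. Write $\Phi v=v^0+v^1=\alpha^0\lambda^0+\alpha^1\lambda^1$ and $j^i=v_p(\alpha^i)$. Then
\[
\theta(v,v)=\omega\bigl(\zeta v^0+(1-\zeta)v^1,\;v^0+v^1\bigr)=(2\zeta-1)\,\alpha^0\alpha^1\,\omega(\lambda^0,\lambda^1),
\]
and $2\zeta-1$ and $\omega(\lambda^0,\lambda^1)$ are units, so $j^0+j^1=s$. Relative to the generators $p^n\lambda^0,p^{-n}\lambda^1$ of $\Lambda_n$ the valuations are $j^0-n$ and $j^1+n$. Primitivity in both lattices says $\min(j^0,j^1)=0=\min(j^0-n,j^1+n)$. If $s<\infty$, both pairs have sum $s$ and minimum $0$, so $j^0$ and $j^0-n$ lie in $\{0,s\}$. If $s=\infty$, exactly one of $j^0,j^1$ is infinite; the other is $0$ and remains $0$ when $\mp n$ is added, so $n=0$.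
\end{proof}

\begin{example}\label{ex:common}
In Example~\ref{ex:step} the primitive vector $c=pe+f$ goes to the primitive vector $g+ph$. Here $\theta(c,c)=p^2A+p(2u-1)+p^2C=pb$ with $b=pA+pC+2u-1\equiv-1\pmod p$. So $s=1$, and the shift $-1$ equals $-s$.
\end{example}

Suppose that one vector is primitive in every lattice of a chain. The chain is then a walk on $\mathbb Z$ with steps of length at most $v_p(a)$ that stays in a set of two points at distance $s$. If $s\le v_p(a)$, the end is within $v_p(a)$ of the start because the set is small; if $s>v_p(a)$, the walk cannot move at all. The vector will be the class of an intersection curve of $F$ and $G$, so we first arrange that these classes are primitive.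

\subsection*{Curves and surfaces}
We use the following facts. A simple closed curve in the interior of a once-holed torus $S$ bounds a disc, or is parallel to $\partial S$, or is nonseparating; in the last case its class in $H_1(S)$ is primitive, and cutting along it gives a pair of pants. A simple closed curve in a pair of pants bounds a disc or is parallel to a boundary component. Hence $r\geq1$ disjoint nonseparating curves in $S$ are parallel, have the same class up to sign, and cut $S$ into $r-1$ annuli and a pair of pants containing $\partial S$. Finally, closed surfaces embedded in $S^3$ are orientable, which gives: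
\begin{itemize}
\item[(T)] If an embedded closed surface in $S^3$ is a union of annuli glued cyclically along their boundary curves, it is a torus and not a Klein bottle. So an orientation of a boundary curve, carried through all the annuli in turn, comes back unchanged.
\end{itemize}
A pair $(F,G)$ of $K$-surfaces is \emph{good} if $F$ and $G$ are transverse, $\partial F\cap\partial G=\emptyset$, and every component of $F\cap G$ is nonseparating in both $F$ and $G$.

\begin{lemma}\label{lem:clean}
Given two genus-one Seifert surfaces of $K$, there is a good pair $(F,G)$ whose Seifert lattices are isomorphic to the two given ones.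
\end{lemma}

\begin{proof}
Consider all pairs $(F,G)$ of transverse $K$-surfaces with disjoint boundaries whose Seifert lattices are isomorphic to the given ones. Such pairs exist: truncate the given surfaces, make the boundary longitudes disjoint by an isotopy, and use general position. For each pair $F\cap G$ is a union of simple closed curves in the interiors. Choose a pair with the least number of curves. We show that it is good. The conditions are symmetric in $F$ and $G$, and only Seifert forms, not isotopy classes, have to be preserved.

We shall use twice the following consequence of $a\ne0$: \emph{if $c\subset G$ is nonseparating, neither $c^+$ nor $c^-$ has linking number zero with all of $L_G$.} Otherwise $\theta_G(\,\cdot\,,c)=0$ or $\theta_G(c,\,\cdot\,)=0$ with $[c]\neq0$, and $\theta_G$ would be degenerate.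

\emph{No curve bounds a disc in $F$ or $G$.} Otherwise, after exchanging $F$ and $G$ if necessary and passing to an innermost curve, there is a disc $\Delta\subset F$ with $\Delta\cap G=\partial\Delta=c$. There are three cases for $c\subset G$. If $c$ is nonseparating in $G$, its push-off to the side on which $\Delta$ leaves $G$ bounds a smaller disc in $\Delta$, disjoint from $G$, so it links $L_G$ trivially; this is excluded. If $c$ is parallel to $\partial G$, then $\Delta$ and the annulus in $G$ between $c$ and $\partial G$ form an embedded disc bounded by a longitude, so $K$ is the unknot, contrary to Lemma~\ref{lem:det}. If $c$ bounds a disc $\Delta'\subset G$, take the embedded surface $(G\setminus\Delta')\cup\Delta$ and push $\Delta$ off $F$ to the side from which $G\setminus\Delta'$ arrives. The new $K$-surface meets $F$ only in the curves of $F\cap G$ outside $\Delta'$, so $c$ has disappeared. Its Seifert form is that of $G$, since it can be computed from curves on $G\setminus\Delta'$ and their push-offs. This contradicts minimality.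

\emph{No curve is boundary-parallel in $F$ or $G$.} Otherwise we may assume that some curve is parallel to $\partial F$ in $F$. The curves between it and $\partial F$ do not bound discs, so they are also parallel to $\partial F$, and the outermost one, $c$, cuts off an annulus $Y\subset F$ with $\partial Y=c\cup\partial F$ and $Y\cap G=c$. In $G$ the curve $c$ is nonseparating or boundary-parallel.

Let $c$ be nonseparating in $G$, let $c^\pm$ be its push-off to the side of $Y$, and let $w$ be a cycle in $\operatorname{int}G$. In the complement of $w$, the curve $c^\pm$ is homologous up to sign to $\partial F$ along $Y$, and $\partial F$ to $\partial G$ along an annulus in $\partial E$. But $\operatorname{lk}(w,\partial G)=\operatorname{lk}(w^+,\partial G)=0$, because $w^+$ is disjoint from $G$. So $c^\pm$ links $L_G$ trivially, which is excluded.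

Let $c$ cut off an annulus $Y'\subset G$ with $\partial Y'=c\cup\partial G$, and put $G'=(G\setminus Y')\cup Y$, oriented as $G\setminus Y'$. We must check that its boundary $\partial F$ is oriented parallel to $K$. The induced orientation is obtained from that of $\partial G$ by carrying it through $Y'$ to $c$ and through $Y$ to $\partial F$. The annuli $Y'$, $Y$ and an annulus in $\partial E$ between $\partial F$ and $\partial G$ form an embedded closed surface, so by (T) we get the same orientation by carrying it through the annulus in $\partial E$, and this one is parallel to $K$. Push $Y$ off $F$ to the side from which $G\setminus Y'$ arrives. The result is a $K$-surface with boundary disjoint from $\partial F$, with the Seifert form of $G$ (compute on $G\setminus Y'$), and with fewer intersection curves. This contradicts minimality.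
\end{proof}

\subsection*{Annulus exchange}
In a good pair the intersection curves cut annuli out of both surfaces. We replace an annulus of $G$ by an annulus of $F$. This may change the Seifert form, but if the annulus of $F$ is well chosen, the new surface can be pushed off $G$, and Proposition~\ref{prop:disjoint} controls the change.

\begin{lemma}\label{lem:exchange}
Let $(F,G)$ be a good pair with $r\ge1$ intersection curves, and let $v_F\in L_F$, $v_G\in L_G$ be their classes, defined up to sign. There are a $K$-surface $G_1$ disjoint from $G$ and a nonseparating curve $c_*\subset G_1$ disjoint from $F$ such that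
\begin{itemize}
\item[(i)] $(F,G_1)$ is a good pair with at most $r-2$ intersection curves;
\item[(ii)] one of the two isometries $V_G\to V_{G_1}$ of Proposition~\ref{prop:disjoint} takes $v_G$ to $\pm[c_*]$;
\item[(iii)] if $F\cap G_1=\emptyset$, one of the two isometries $V_{G_1}\to V_F$ of Proposition~\ref{prop:disjoint} takes $[c_*]$ to $\pm v_F$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{An annulus of $F$ that leaves $G$ on the same side at both ends.} A closed curve $\gamma\subset\operatorname{int} F$ has algebraic intersection number $\pm\operatorname{lk}(\gamma,\partial G)=\pm\operatorname{lk}(\gamma,\partial F)$ with $G$, and this is $0$ because $\gamma$ can be pushed off $F$. So there is an integer-valued function $\eta$ on the components of $F\setminus G$ that increases by $1$ when $G$ is crossed in its positive direction. The components are, in cyclic order, a pair of pants $P\supset\partial F$ and $r-1$ annuli. Normalize $\eta(P)=0$. Values on neighbors differ by $\pm1$, so $P$ is not its own neighbor, $r\ge2$, and $\eta$ takes a nonzero value. Suppose that $\eta$ takes a positive value; otherwise take the minimum below and exchange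 the words positive and negative. Let $A$ be the closure of an annulus on which $\eta$ is maximal. Then $A\cap G=\partial A=c\cup c'$. Both neighbors of $A$ have the value $\eta(A)-1$, so near both $c$ and $c'$ the annulus $A$ lies on the positive side of $G$.

\emph{The new surface.} The curves $c,c'$ cut $G$ into an annulus $B$ and a pair of pants $Q\supset\partial G$. By (T), applied to $A\cup B$, the curves $c$ and $c'$ are matched with the same relative orientation through $A$ as through $B$. So the orientation of $Q$, which extends over $B$, also extends over $A$, and $S=Q\cup A$ is an embedded oriented once-holed torus with corners along $c$ and $c'$ and with $\partial S=\partial G$. The positive normal of $Q$ extends to a normal direction along all of $S$. Near $c$ choose a neighborhood $c\times(-1,1)^2$ with coordinates $(x,y)$ on the second factor, in which $G=\{y=0\}$ with positive side $y>0$, $F=\{x=0\}$, and $Q=\{y=0,\,x\ge0\}$. Then $A=\{x=0,\,y\ge0\}$. The normal direction of $S$ points into the quadrant $\{x>0,\,y>0\}$ along $Q$, hence also along $A$. The same picture holds near $c'$, because $A$ lies on the positive side there too.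 (If $A$ left $G$ on the negative side at $c'$, the normal direction would point out of the quadrant between $Q$ and $A$, and the push-off below would cross both $F$ and $G$.) Let $G_1$ be a small push-off of $S$ in this direction, running inside the open quadrants near $c$ and $c'$, and taken along $F$ near the curves of $F\cap Q$ other than $c,c'$; see Figure~\ref{fig:exchange}. Let $c_*$ be the push-off of a core of $A$.

The surface $G_1$ is a $K$-surface whose boundary is a push-off of $\partial G$ in $\partial E$, disjoint from $\partial F$. It is disjoint from $G$: along $Q$ it lies on the positive side of $G$, near the corners it lies in the open quadrants, and the rest of $A$ is at positive distance from $G$. Along $A$ it is a parallel copy of a piece of $F$, so there and near the corners it misses $F$; in particular $c_*\cap F=\emptyset$. Along $Q$ it meets $F$ transversely in parallel copies of the curves of $F\cap Q$ other than $c,c'$. There are at most $r-2$ of these. Each copy is parallel in $F$ to a curve of $F\cap G$, so it is nonseparating in $F$. Each such curve of $F\cap Q$ is nonseparating in $G$, so in the pair of pants $Q$ it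 is parallel to $c$ or $c'$. The curves $c$, $c'$ and the core of $A$ are parallel and nonseparating in $S$. Hence the copies, and $c_*$, are nonseparating in $G_1$. This proves (i).

For (ii) take a curve $\tilde c\subset Q$ parallel and close to $c$. The push sweeps out an annulus from $\tilde c\subset G$ to a curve in $G_1$ parallel to $c_*$, with interior disjoint from $G\cup G_1$, and Proposition~\ref{prop:disjoint}(ii) applies. For (iii) the push sweeps out an annulus from the core of $A\subset F$, of class $\pm v_F$, to $c_*$, with interior disjoint from $F\cup G_1$, and the same statement applies to the disjoint surfaces $G_1$ and $F$.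
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (-4,0)--(4,0);
\draw[thick] (-1.5,-0.9)--(-1.5,0.6) arc (180:0:1.5 and 1) --(1.5,-0.9);
\draw[thick] (3.2,-0.9)--(3.2,1.1);
\draw[dashed,thick,rounded corners=5pt] (-4,0.3)--(-1.8,0.3)--(-1.8,0.6);
\draw[dashed,thick] (-1.8,0.6) arc (180:0:1.8 and 1.3);
\draw[dashed,thick,rounded corners=5pt] (1.8,0.6)--(1.8,0.3)--(4,0.3);
\fill (-1.5,0) circle (1.6pt) node[below right] {$c$};
\fill (1.5,0) circle (1.6pt) node[below left] {$c'$};
\node at (0,-0.25) {$B$}; \node at (0,1.3) {$A$};
\node at (-2.8,-0.25) {$Q$}; \node at (2.4,-0.25) {$Q$};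
\node at (-3,0.6) {$G_1$}; \node[right] at (4,0) {$G$};
\node[below] at (-1.5,-0.9) {$F$}; \node[below] at (1.5,-0.9) {$F$}; \node[below] at (3.2,-0.9) {$F$};
\end{tikzpicture}
\caption{Schematic cross-section of the annulus exchange. The surface $G=Q\cup B$ is horizontal with its positive side up, and the annulus $A\subset F$ leaves $G$ upward at both boundary curves $c,c'$. The push-off $G_1$ of $Q\cup A$ (dashed) misses $G$, and it meets $F$ only where another sheet of $F$ crosses $Q$, as on the right.}
\label{fig:exchange}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]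
The assertion depends only on the isomorphism classes of the two Seifert lattices, so by Lemma~\ref{lem:clean} we may assume that $(F,G)$ is a good pair. If $F\cap G=\emptyset$, Proposition~\ref{prop:disjoint}(i) finishes the proof. Otherwise apply Lemma~\ref{lem:exchange} repeatedly with $F$ fixed. The number of curves drops each time, so we obtain $K$-surfaces $G=G_0,G_1,\dots,G_k$ with $k\geq1$ and $F\cap G_k=\emptyset$; put $G_{k+1}=F$. All have determinant $a$ by Lemma~\ref{lem:det}. Let $v_0\in L_{G_0}$ be the class of a curve of $F\cap G_0$, let $v_i\in L_{G_i}$ for $1\le i\le k$ be the class of the curve $c_*$ produced at stage $i$, and let $v_{k+1}\in L_F$ be the class of a curve of $F\cap G_{k-1}$. All $v_i$ are primitive. For $1\le i<k$ the curve $c_*\subset G_i$ and the curves of $F\cap G_i$ are disjoint and nonseparating in $G_i$, so they have the same class up to sign. Parts (ii) and (iii) of Lemma~\ref{lem:exchange} therefore give isometries $\psi_i\colon V_{G_{i-1}}\to V_{G_i}$, $1\le i\le k+1$, each from Proposition~\ref{prop:disjoint}, with $\psi_i(v_{i-1})=\pm v_i$.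

The composite $\Psi=\psi_{k+1}\cdots\psi_1\colon V_G\to V_F$ is regular and takes $v_0$ to $\pm v_{k+1}$. Let $p\mid a$ and $s=v_p(\theta(v_i,v_i))$, which does not depend on $i$. If $s\le v_p(a)$, Lemma~\ref{lem:primitive} applied to $\Psi$ gives $|n_p(\Psi)|\le s\le v_p(a)$. If $s>v_p(a)$, including $s=\infty$, then Lemma~\ref{lem:primitive} and the bound $|n_p(\psi_i)|\le v_p(a)$ force $n_p(\psi_i)=0$ for all $i$, so $n_p(\Psi)=0$. Take $\Phi=\Psi^{-1}$.
\end{proof}

\section{Surfaces with a common boundary}\label{sec:construct}

To prove Theorems~\ref{thm:step} and~\ref{thm:sharp} we build knots for which an annulus exchange is possible by design: two annuli that make up an unknotted torus are completed by the same band.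

Let $S^3=R\cup R'$ be a union of two solid tori with common boundary $T$. Fix generators of $H_1(R)\cong\mathbb Z$ and $H_1(R')\cong\mathbb Z$ with linking number $1$, so that a cycle in $R$ of class $i$ and a disjoint cycle in $R'$ of class $i'$ have linking number $ii'$ if one of them lies in the interior of its solid torus. Let $c\subset T$ be an oriented essential simple closed curve, of class $\alpha$ in $H_1(R)$ and $\alpha'$ in $H_1(R')$. Two disjoint curves $\gamma_1,\gamma_2\subset T$ parallel to $c$ cut $T$ into annuli $Y_0,Y_1$, whose cores we again denote by $c$. Let $\beta\subset R'$ be a band, that is, an embedded rectangle, that meets $T$ exactly in two opposite edges, one on $\gamma_1$ and one on $\gamma_2$, and such that $Y_0\cup\beta$ is orientable.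

\begin{lemma}\label{lem:torus}
The surfaces $F=Y_0\cup\beta$ and $F'=Y_1\cup\beta$ are genus-one Seifert surfaces of one knot $K$, oriented so that the positive normal of $F$ along $Y_0$ points into $R$. Let $d\subset F$ be a curve that runs once along the core of $\beta$ and once across $Y_0$, directed so that $\omega_F(c,d)=1$, and let $[d]\in\mathbb Z$ be its class in $H_1(R')$. Then $(c,d)$ is a basis of $L_F$, and there is a basis $(c,d')$ of $L_{F'}$ with $\omega_{F'}(c,d')=1$ such that
\[
\theta_F(c,c)=\theta_{F'}(c,c)=\alpha\alpha',\qquad \theta_F(d,c)=\alpha[d],\qquad \theta_{F'}(d',c)=\theta_F(d,c)+\alpha'j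
\]
for an integer $j$ with $\alpha'j\equiv-1\pmod\alpha$.
\end{lemma}

\begin{proof}
Both surfaces have the same boundary: $\gamma_1\cup\gamma_2$ without the two attaching edges of $\beta$, together with the other two edges. It is connected. Orient $\gamma_1,\gamma_2$ parallel to $c$; on the torus $T$ they are then parallel both through $Y_0$ and through $Y_1$, and we orient the annuli so that $\partial Y_0=\partial Y_1=\gamma_1-\gamma_2$. The surface $Y_i\cup\beta$ is orientable exactly when some orientation of $\beta$ is opposite to $\gamma_1-\gamma_2$ on both attaching edges, and this condition does not involve $i$. So $F$ and $F'$ are orientable, have Euler characteristic $-1$ and connected boundary, hence genus one, and they induce the same orientation on $K$. Exchanging the names of $\gamma_1,\gamma_2$ reverses all these orientations, so we may assume that the positive normal of $Y_0$ points into $R$. The cycle $Y_0-Y_1$ is a fundamental class of $T$, so the positive normal of $Y_1$ points into $R'$.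

Let $d'$ be obtained from $d$ by replacing its arc across $Y_0$ by an arc across $Y_1$ with the same end points. There is an orientation-preserving homeomorphism $F\to F'$ that is the identity on $\beta\cup\gamma_1\cup\gamma_2$. It takes $c$ to $c$ and $d$ to $d'$ plus a multiple of $c$. As $\omega$ is a universal sign times the intersection form, $\omega_{F'}(c,d')=\omega_F(c,d)=1$, and by unimodularity $(c,d)$ and $(c,d')$ are bases.

On either surface $\theta(c,c)=\operatorname{lk}(c^-,c^+)$, with one push-off in $R$ and the other in $R'$; this gives $\alpha\alpha'$. On $F$ the push-off $c^+$ lies in $\operatorname{int}R$ and $d\subset R'$, so $\theta_F(d,c)=\alpha[d]$. On $F'$ it is $c^-$ that lies in $\operatorname{int}R$, so $\theta_{F'}(c,d')=\operatorname{lk}(c^-,d')=\alpha[d']$ and $\theta_{F'}(d',c)=\alpha[d']-1$.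

The cycle $\delta=d'-d$ lies on $T$. Let $j$ and $j'$ be its classes in $H_1(R)$ and $H_1(R')$, so $[d']=[d]+j'$. Let $c_R,c_{R'}$ be small push-offs of the core of $Y_0$ into $R$ and $R'$. They cobound a thin annulus disjoint from $Y_1\cup\beta\supset d'$, so $\operatorname{lk}(d',c_R)-\operatorname{lk}(d',c_{R'})=0$. By \eqref{eq:omega}, $\operatorname{lk}(d,c_R)-\operatorname{lk}(d,c_{R'})=\omega_F(d,c)=-1$. Subtracting, $\operatorname{lk}(\delta,c_R)-\operatorname{lk}(\delta,c_{R'})=1$, that is, $\alpha j'-\alpha'j=1$. Therefore $\alpha'j\equiv-1\pmod\alpha$ and $\theta_{F'}(d',c)=\alpha[d]+\alpha j'-1=\alpha[d]+\alpha'j$.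
\end{proof}

The exchange has a simple meaning for $z$. Modulo $\alpha$ we have $\theta(c,c)\equiv0$, while $u=\theta(c,\cdot)$ on the second basis vector is $\equiv1$ for $F$ and $\equiv0$ for $F'$. By \eqref{eq:zmatrix}, $zc\equiv c$ in $L_F$ and $zc\equiv0$ in $L_{F'}$ modulo $\alpha$.

We record the freedom in the construction and one algebraic fact.
\begin{itemize}
\item[(F1)] The class $[d]$ can be prescribed: the core of $\beta$ can be an embedded arc in any homotopy class of arcs in $R'$ with the given end points, and a half twist in the band, if needed, makes $F$ orientable.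
\item[(F2)] A full twist in $\beta$ changes $\theta_F(d,d)$ by $\pm1$, with the sign of the twist, and does not change $\alpha,\alpha',[d]$. So $\theta_F(d,d)$ can be prescribed without changing the other three entries of the matrix of $F$.
\item[(F3)] In a basis $(c,d)$ of a Seifert lattice with $\omega(c,d)=1$, replacing $d$ by $d+tc$ changes $\theta(d,c)$ by $t\,\theta(c,c)$. If $\theta(c,c)\ne0$, then $\theta(c,c)$, $\theta(d,c)$ and the determinant determine the matrix.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:step}]
Let $(e,f)$ and $(g,h)$ be the bases of the lattices of $M$ and $M'$. Example~\ref{ex:common} tells us which vector should be the core of the annuli. Put $b=pA+pC+2u-1$. As $p\mid u$, we have $b\equiv-1\pmod p$, so $b$ is prime to $p$, and $b\ne0$ since $p\geq2$. In the basis $c_1=pe+f$, $d_1=-e$ of the first lattice, $\omega(c_1,d_1)=1$ and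
\[
\theta(c_1,c_1)=pb,\qquad\theta(d_1,c_1)=-pA-u=p\kappa\ \text{ with }\kappa=-A-u/p,\qquad\theta(d_1,d_1)=A.
\]
In the basis $c_2=g+ph$, $d_2=h$ of the second lattice, $\omega(c_2,d_2)=1$ and
\[
\theta(c_2,c_2)=p^2A+p(2u-1)+p^2C=pb,\qquad\theta(d_2,c_2)=u-1+pC=p\kappa+b.
\]
Take the standard splitting of $S^3$ into two solid tori and a simple closed curve $c\subset T$ with $(\alpha,\alpha')=(p,b)$; it exists because $\gcd(p,b)=1$ and $H_1(T)=H_1(R)\oplus H_1(R')$. By (F1) and (F2) choose $\beta$ with $[d]=\kappa$ and $\theta_F(d,d)=A$. By Lemma~\ref{lem:torus}, $L_F$ in the basis $(c,d)$ has the matrix of the first lattice in the basis $(c_1,d_1)$, so $M$ occurs on $F$. On $F'$ we have $\theta_{F'}(c,c)=pb$ and $\theta_{F'}(d',c)=p\kappa+bj$ with $bj\equiv-1\pmod p$, so $j\equiv1\pmod p$. Then $\theta_{F'}(d',c)-\theta(d_2,c_2)=b(j-1)$ is a multiple of $pb$, and after adding a multiple of $c$ to $d'$ it is zero. By Lemma~\ref{lem:det} the determinant of $F'$ is $\det M=p^2AC-u(u-1)=\det M'$. By (F3), $M'$ occurs on $F'$.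

The three consecutive pairs in \eqref{eq:chain} are of the form \eqref{eq:pair}, and a change of basis does not affect whether a matrix occurs for a knot. With Corollary~\ref{cor:ends} and Theorem~\ref{thm:main} this gives the last sentence of the theorem.
\end{proof}

For Theorem~\ref{thm:sharp} we want shifts of opposite signs at $2$ and at $19$. We use one surface $F_0$ and two exchanges, across two tori for which the roles of $2$ and $19$ are swapped. Both tori are unions of orbits of one circle action.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{The tori.} Let the circle act on $S^3\subset\mathbb C^2$ by $\lambda(w_1,w_2)=(\lambda^2w_1,\lambda^{19}w_2)$. The fibers of $\pi(w_1,w_2)=[w_1^{19}:w_2^2]\in\mathbb{CP}^1=S^2$ are the orbits. The action is free outside the circles $C_2=\{w_2=0\}$ and $C_{19}=\{w_1=0\}$, so $\pi$ is a principal circle bundle over the complement of the \emph{cone points} $P_2=\pi(C_2)$ and $P_{19}=\pi(C_{19})$. Oriented as complex unit circles, $C_2$ and $C_{19}$ have linking number $1$. The standard solid tori $\{|w_2|\le\varepsilon\}$ and $\{|w_1|\le\varepsilon\}$ are preimages of round discs about $P_2$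 and $P_{19}$, and a regular fiber on their boundaries winds $2$ times along the core $C_2$, respectively $19$ times along the core $C_{19}$. Let $D\subset S^2$ be a closed disc with $P_2$ in its interior and $P_{19}\notin D$. Then $D$ is a small round disc about $P_2$ together with an annulus, over which the bundle is trivial. So $\pi^{-1}(D)$ is a solid torus with core $C_2$ in which a regular fiber has class $2$. In the same way the closure of the complement is a solid torus with core $C_{19}$ in which a regular fiber has class $19$. If $D$ contains $P_{19}$ instead, the numbers are exchanged.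

\emph{The surfaces.} Let $\Delta_0\subset S^2$ be a closed disc without cone points, $\Delta$ the closure of its complement, $x\neq x'$ points of $\partial\Delta$, and $a_-$ one of the arcs of $\partial\Delta$ between them. Choose properly embedded arcs $a_1,a_2\subset\Delta$ from $x$ to $x'$ that avoid the cone points, such that the disc between $a_-$ and $a_1$ contains only $P_2$ and the disc between $a_-$ and $a_2$ contains only $P_{19}$. Choose a third such arc $a_0$ so close to $a_-$ that no cone point lies between them, its interior misses $a_1\cup a_2$, and it lies in both discs; see Figure~\ref{fig:arcs}. For $i=1,2$ let $D_i$ be the disc between $a_0$ and $a_i$ and $R_i=\pi^{-1}(D_i)$. Let $\gamma_1=\pi^{-1}(x)$, $\gamma_2=\pi^{-1}(x')$, and choose a band $\beta\subset\pi^{-1}(\Delta_0)$ that meets $\pi^{-1}(\partial\Delta_0)$ exactly in two opposite edges on $\gamma_1$ and $\gamma_2$, such that $\pi^{-1}(a_0)\cup\beta$ is orientable. Put $F_i=\pi^{-1}(a_i)\cup\beta$ for $i=0,1,2$. As $D_i\cap\Delta_0=\{x,x'\}$, Lemma~\ref{lem:torus} applies for $i=1,2$ with $R=R_i$, $Y_0=\pi^{-1}(a_0)$, $Y_1=\pi^{-1}(a_i)$ and $c$ a regular fiber; the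 pair $(\alpha,\alpha')$ is $(2,19)$ for $i=1$ and $(19,2)$ for $i=2$. The orientation required by the lemma is the same in both cases, since $D_1$ and $D_2$ lie on the same side of $a_0$, away from $a_-$. So $F_0,F_1,F_2$ are Seifert surfaces of one oriented knot.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) circle (2);
\draw[thick] (-2,0) .. controls (-1.7,-2) and (1.7,-2) .. (2,0);
\draw[thick,dashed] (-2,0) .. controls (-1.2,1.2) and (-0.4,1) .. (0,0) .. controls (0.4,-1) and (1.2,-1.2) .. (2,0);
\draw[very thick,dotted] (-2,0) .. controls (-1.2,-1.2) and (-0.4,-1) .. (0,0) .. controls (0.4,1) and (1.2,1.2) .. (2,0);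
\fill (-2,0) circle (1.6pt) node[left] {$x$};
\fill (2,0) circle (1.6pt) node[right] {$x'$};
\fill (-0.9,0) circle (1.6pt) node[above] {$P_2$};
\fill (0.9,0) circle (1.6pt) node[above] {$P_{19}$};
\node at (-0.9,1.1) {$a_1$}; \node at (0.9,1.1) {$a_2$};
\node at (0,-1.25) {$a_0$}; \node at (0,-2.25) {$a_-$};
\node at (0,1.55) {$\Delta$}; \node at (2.1,1.7) {$\Delta_0$};
\end{tikzpicture}
\caption{The base sphere of the circle action with cone points $P_2$ and $P_{19}$; the disc $\Delta$ is inside the circle, $\Delta_0$ is outside, and $a_-$ is the lower half of the circle. The arcs $a_0$ (solid) and $a_1$ (dashed) enclose only $P_2$; the arcs $a_0$ and $a_2$ (dotted) enclose only $P_{19}$. The preimages of $a_0,a_1,a_2$ are annuli, and one band over $\Delta_0$ completes them to three Seifert surfaces of one knot.}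
\label{fig:arcs}
\end{figure}

\emph{The matrices.} On all three surfaces $\theta(c,c)=38$. The two applications of Lemma~\ref{lem:torus} show that $\theta_{F_0}(d,c)$ is divisible by $2$ and by $19$. Letting the arc of $d$ spiral around the annulus $\pi^{-1}(a_0)$ adds multiples of $c$ to $d$, so by (F3) we may choose $d$ with $\theta_{F_0}(d,c)=0$. By (F2) we may assume $\theta_{F_0}(d,d)=1$. Then $F_0$ has the matrix $\left(\begin{smallmatrix}38&1\\0&1\end{smallmatrix}\right)$, and $a=38$. Lemma~\ref{lem:torus} gives bases $(c,d_i)$ of $L_{F_i}$ with $\omega(c,d_i)=1$ such that $s_i=\theta_{F_i}(d_i,c)$ satisfies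
\[
s_1\equiv0\bmod19,\quad s_1\equiv-1\bmod2;\qquad s_2\equiv0\bmod2,\quad s_2\equiv-1\bmod19 .
\]
So $s_1\equiv19$ and $s_2\equiv-20$ modulo $38$, and by (F3) we may take $s_1=19$, $s_2=-20$. Then $\theta(c,d_i)=s_i+1$, and $38\,\theta(d_i,d_i)-380=38$ gives $\theta(d_i,d_i)=11$. These are the two matrices of the theorem.

\emph{The shifts.} Use Section~\ref{sec:ideals} with $q=19$. By \eqref{eq:ideal} the ideal of $F_1$ is $I_1=38\mathbb Z+(20-z)\mathbb Z$, of index $38$. It lies in $\mathfrak p$, and in $\bar{\mathfrak q}$ because $20-z=19+\bar z$. The completions show that $\mathfrak p\cap\bar{\mathfrak q}=\mathfrak p\bar{\mathfrak q}$ and that this ideal has index $38$. So $I_1=\mathfrak p\bar{\mathfrak q}\sim\mathfrak p^2$ by \eqref{eq:classes}. The ideal of $F_2$ is $I_2=38\mathbb Z+(-19-z)\mathbb Z$; it lies in $\mathfrak q$, and in $\bar{\mathfrak p}$ because $-19-z=-20+\bar z$, so $I_2=\bar{\mathfrak p}\mathfrak q\sim\mathfrak p^{-2}$. Let $\Phi\colon V_{F_1}\to V_{F_2}$ be a regular isometry and $m=n_2(\Phi)-n_{19}(\Phi)$. By Lemmas~\ref{lem:class} and~\ref{lem:order}(iii), $7\mid 4-2m$, that is, $m\equiv2\pmod7$. If $|n_2|,|n_{19}|\le1$,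 then $|m|\leq2$, so $m=2$, $n_2=1$ and $n_{19}=-1$. For an isometry in the other direction apply this to the inverse.
\end{proof}

\begin{remark}
The two matrices of Theorem~\ref{thm:sharp} never occur on disjoint $K$-surfaces: the signs in Proposition~\ref{prop:disjoint}(i) would give a regular isometry with $|n_2-n_{19}|\le1$, whereas $n_2-n_{19}\equiv\pm2\pmod7$. So the case of intersecting surfaces in Theorem~\ref{thm:bound} does not reduce to the disjoint case by a better choice of surfaces with the same Seifert forms.
\end{remark}

\begin{thebibliography}{9}
\bibitem{LW} Ziyi Liu and Jun Wang, \emph{S-Equivalence of Band-Twisted Genus One Knots}, arXiv:2605.25309 (2026).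
\end{thebibliography}
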